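\title{Tropical $T$-systems of affinite quivers are eventually linear}

\begin{abstract}
Let $\Gamma$ and $\Delta$ be bipartite multigraphs on a common vertex set whose adjacency matrices commute, such that the components of $\Gamma$ are affine and the components of $\Delta$ are finite ADE Dynkin diagrams. The tropical $T$-system of such a pair is a piecewise linear recurrence that takes, at each vertex and each time, the larger of a sum over $\Gamma$-neighbors and a sum over $\Delta$-neighbors. We prove that for all real initial conditions the sum over $\Gamma$-neighbors is at least as large at all but finitely many times, which answers a question of Galashin and Pylyavskyy. The main tool is convexity in the initial data, which we deduce from the Laurent phenomenon. It bounds the total violation of the inequality and settles integer data; real data are reached through a lemma on convex homogeneous functions with integer values at integer points. We also obtain a sharp bound on the total violation, a conservation law for the asymptotic speeds, and a converse.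
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Commuting pairs and the tropical $T$-system}

Let $V$ be a finite set with a \emph{parity} $\epsilon\colon V\to\{0,1\}$, $v\mapsto\epsilon_v$. Let $\Gamma$ and $\Delta$ be undirected multigraphs on $V$ with no edge in common, such that every edge of either graph joins vertices of different parity. Their adjacency matrices $A_\Gamma$, $A_\Delta$ count edges with multiplicity, and we assume
\[
A_\Gamma A_\Delta=A_\Delta A_\Gamma .
\]
In words, between any two vertices there are as many two-step walks using first $\Gamma$ and then $\Delta$ as there are using first $\Delta$ and then $\Gamma$. We call $(\Gamma,\Delta)$ a \emph{commuting pair}. It encodes a bipartite recurrent quiver $Q$ on $V$, and we write $Q=(\Gamma,\Delta)$; the quiver itself appears only in Section~\ref{sec:convex}, as an exchange matrix. The basic example is a product: for bipartite graphs $G$ and $H$ take $V=V_G\times V_H$ with the sum of the parities, $A_\Gamma=A_G\otimes I$ and $A_\Delta=I\otimes A_H$.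

The \emph{tropical $T$-system} of $Q$ concerns real numbers $T_v(t)$, defined for $v\in V$ and integers $t\equiv\epsilon_v\pmod 2$. For $t+\epsilon_v$ odd they satisfy
\begin{equation}\label{eq:T}
T_v(t+1)+T_v(t-1)=\max\Big(\sum_{(u,v)\in\Gamma}T_u(t),\ \sum_{(v,w)\in\Delta}T_w(t)\Big),
\end{equation}
where the sums run over the $\Gamma$-neighbors $u$ and the $\Delta$-neighbors $w$ of $v$, with multiplicity, and an empty sum is $0$. The initial conditions $T_v(\epsilon_v)$, $v\in V$, are arbitrary, and \eqref{eq:T} determines all other values, forward and backward in time. The recurrence is the leading-order part of $X_v(t+1)X_v(t-1)=\prod_u X_u(t)+\prod_w X_w(t)$ for positive numbers of size $X_v(t)=e^{\lambda T_v(t)+O(1)}$, $\lambda\to\infty$.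

Recall that the finite ADE Dynkin diagrams are $A_n$ (a path with $n$ vertices, so $A_1$ is a single vertex), $D_n$, $E_6$, $E_7$, $E_8$, and the affine (extended) ones are $\widehat A_n$ (a cycle with $n+1$ vertices, where $\widehat A_1$ is a double edge), $\widehat D_n$, $\widehat E_6$, $\widehat E_7$, $\widehat E_8$. We use them through the following standard fact.
\begin{itemize}
\item[(ADE)] A connected loopless multigraph has adjacency spectral radius $<2$ if and only if it is a finite ADE diagram, and $=2$ if and only if it is an affine ADE diagram. A finite diagram with Coxeter number $h$ has spectral radius $2\cos(\pi/h)$.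
\end{itemize}
For instance $A_n$ has $h=n+1$. The pair $Q$ is \emph{affinite} if every connected component of $\Gamma$ is an affine ADE diagram and every connected component of $\Delta$ is a finite ADE diagram. The components $S_1,\dots,S_n$ of $\Gamma$ are the \emph{affine slices}, or just \emph{slices}. Galashin and Pylyavskyy \cite{GP} classify affinite quivers and pose the following question for the quivers on their list.

\begin{quote}
Let $Q$ be affinite, with initial conditions in $\mathbb Z$ or, more generally, in $\mathbb R$. Is there a $t_0$ such that for $|t|>t_0$ the edges of $\Delta$ do not affect the dynamics, that is,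
\begin{equation}\label{eq:goal}
\sum_{(u,v)\in\Gamma}T_u(t)\ \ge\ \sum_{(v,w)\in\Delta}T_w(t)
\end{equation}
for every $v\in V$ and every such $t$ with $t+\epsilon_v$ odd?
\end{quote}

As usual for quivers without $2$-cycles, ``no edge in common'' is understood as
\begin{itemize}
\item[(D)] no two vertices are adjacent in both $\Gamma$ and $\Delta$.
\end{itemize}
We name the condition because our answer to the question does not need it, while the other results are proved under it.

\subsection{The defect and the $Y$-system}

Let $V_t=\{v\in V:\epsilon_v\equiv t \bmod 2\}$ and regard $\mathbb R^{V_t}$ as the subspace of vectors in $\mathbb R^V$ that vanish outside $V_t$. Both adjacency matrices map $\mathbb R^{V_t}$ to $\mathbb R^{V_{t+1}}$. We write $e_u$ for the standard basis and $\langle\cdot,\cdot\rangle$ for the standard inner product of $\mathbb R^V$. For real $x$ put $x_\pm=\max(\pm x,0)$, so $x=x_+-x_-$. Maxima, inequalities and $x_\pm$ are applied to vectors coordinatewise.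

Let $T(t)\in\mathbb R^{V_t}$ be the vector of the values $T_v(t)$. The \emph{defect} is
\[
y(t)=(A_\Gamma-A_\Delta)T(t)\in\mathbb R^{V_{t+1}},
\]
and \eqref{eq:goal} at time $t$ says $y(t)\ge0$. Since $\max(\alpha,\beta)=\alpha+(\alpha-\beta)_-=\beta+(\alpha-\beta)_+$, the system \eqref{eq:T} reads
\begin{equation}\label{eq:Tlin}
T(t+1)+T(t-1)=A_\Gamma T(t)+y_-(t)=A_\Delta T(t)+y_+(t).
\end{equation}
Apply $A_\Gamma$ to the second form, $A_\Delta$ to the first, and subtract. The terms $A_\Gamma A_\Delta T(t)$ and $A_\Delta A_\Gamma T(t)$ cancel, and the defect satisfies a closed recurrence, the \emph{$Y$-system}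
\begin{equation}\label{eq:Y}
y(t+1)+y(t-1)=A_\Gamma\, y_+(t)-A_\Delta\, y_-(t).
\end{equation}
We consider all solutions of \eqref{eq:Y} with $y(t)\in\mathbb R^{V_{t+1}}$, whether or not they are the defect of some $T$. A solution is determined by $y(0)\in\mathbb R^{V_1}$ and $y(1)\in\mathbb R^{V_0}$, which we record in one vector $\zeta\in\mathbb R^V$, its \emph{data}:
\begin{equation}\label{eq:zeta}
\zeta_u=y_u(1)\quad(u\in V_0),\qquad \zeta_u=-y_u(0)\quad(u\in V_1).
\end{equation}
The sign will make certain coefficients nonnegative (Section~\ref{sec:split}).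

Let $Q$ be affinite. On each slice $S_i$ the eigenvalue $2$ of $A_\Gamma$ is simple with a positive eigenvector, by (ADE) and the Perron--Frobenius theorem; since the matrix is integral, there is a unique primitive eigenvector $\delta_i\in\mathbb Z_{>0}^{S_i}$, which we extend by $0$ to $V$. Write $\delta_v$ for the coordinates of $\delta=\sum_i\delta_i$. The \emph{violation} in the slice $S_i$ at time $t$ is
\[
q_i(t)=\langle\delta_i,y_-(t)\rangle=\sum_{v\in S_i\cap V_{t+1}}\delta_v\,y_v(t)_-\ \ge0,\qquad q=\sum_iq_i .
\]
Thus $q(t)=0$ if and only if $y(t)\ge0$.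

\subsection{Which answer to expect}

The weights $\delta_v$ turn \eqref{eq:Tlin} into a statement about convexity in time. Put $\tau_i(t)=\langle\delta_i,T(t)\rangle$. Pairing the first form of \eqref{eq:Tlin} with $\delta_i$ and using $A_\Gamma\delta_i=2\delta_i$ gives
\begin{equation}\label{eq:tau}
\tau_i(t+1)-2\tau_i(t)+\tau_i(t-1)=q_i(t).
\end{equation}
Every violation therefore raises the slope of the weighted sum over its slice. If $\Gamma\cup\Delta$ is connected, there is a vector $\mu>0$ with $A_\Gamma\mu=2\mu$ and $A_\Delta\mu=\rho\mu$, $\rho<2$ (Lemma~\ref{lem:perron}), and a vector close to a large positive multiple of $\mu$ has positive defect. So one guesses that violations push the solution up until $\Gamma$ wins for good.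

Three things stand between this guess and a proof. Raising $T$ on one slice raises the $\Delta$-sums on the neighboring slices, so one violation can cause another, and the total violation could be infinite. Different slices can grow at different speeds, and the linear terms in $y_v(t)$ can cancel, leaving its sign to bounded terms. Finally, for real data a finite total violation could be spread over infinitely many times.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every affinite $Q$, with or without \textup{(D)}, and all real initial conditions, there is a $t_0$ such that $y(t)\ge0$ for all $|t|>t_0$. That is, \eqref{eq:goal} holds for all $v\in V$ and all $t$ with $|t|>t_0$ and $t+\epsilon_v$ odd.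
\end{theorem}

The proof uses only the definition of affinite, not the list in the classification. It also gives three refinements. Define the Chebyshev polynomials by $U_{-1}=0$, $U_0=1$, $U_{k+1}(x)=xU_k(x)-U_{k-1}(x)$, so that $U_k(2\cos\theta)=\sin((k+1)\theta)/\sin\theta$ and $U_k(2)=k+1$.

\begin{theorem}[Sharp bound on the total violation]\label{thm:bound}
Let $Q$ be affinite and satisfy \textup{(D)}. For $u\in V$ let $h_u$ be the Coxeter number of the component of $\Delta$ containing $u$. For every solution of \eqref{eq:Y} with data $\zeta$, in particular for the defect of every solution of \eqref{eq:T}, and for every slice $S_i$,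
\[
\sum_{s\ge1}q_i(s)\ \le\ \sum_{u\in V}(\zeta_u)_-\sum_{k=0}^{h_u-2}\langle\delta_i,U_k(A_\Delta)e_u\rangle .
\]
Equality holds for the solution of \eqref{eq:Y} with $\zeta=-e_u$, for each $u\in V$.
\end{theorem}

\begin{theorem}[Conservation of speeds]\label{thm:speed}
Let $Q$ be affinite, satisfy \textup{(D)}, and let $\Gamma\cup\Delta$ be connected.
\begin{enumerate}
\item[(i)] All components of $\Delta$ have the same Coxeter number $h$. The matrix $U_{h-2}(A_\Delta)$ is a permutation matrix and an automorphism of $\Gamma$, and it induces an involution $\eta$ of the set of slices.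
\item[(ii)] For every solution of \eqref{eq:T} there are $\sigma^+,\sigma^-\in\mathbb R^n$ with $T_v(t)=\sigma_i^\pm\delta_vt+O(1)$ as $t\to\pm\infty$, for $v\in S_i$.
\item[(iii)] $\sigma_i^+=-\sigma^-_{\eta(i)}$ for all $i$. Consequently $\sum_{t\in\mathbb Z}q_i(t)=\kappa_i(\sigma_i^++\sigma^+_{\eta(i)})$, where $\kappa_i=\frac12|\delta_i|^2$.
\end{enumerate}
\end{theorem}

\begin{theorem}[Converse]\label{thm:converse}
Let $(\Gamma,\Delta)$ be a commuting pair satisfying \textup{(D)}, with $\Gamma\cup\Delta$ connected, with at least one edge, and with $A_\Gamma$ of spectral radius at most $2$. Then the conclusion of Theorem~\ref{thm:main} holds for all real initial conditions if and only if $(\Gamma,\Delta)$ is affinite.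
\end{theorem}

Section~\ref{sec:examples} runs the method by hand on the smallest quiver. Section~\ref{sec:dynkin} collects the linear algebra of Dynkin diagrams. Sections~\ref{sec:split} and~\ref{sec:convex} prove the key fact, convexity in $\zeta$ of the deviation from the linear evolution. Section~\ref{sec:total} deduces Theorem~\ref{thm:bound} and the integer case of Theorem~\ref{thm:main}, and Section~\ref{sec:real} the real case. Sections~\ref{sec:speed} and~\ref{sec:converse} prove Theorems~\ref{thm:speed} and~\ref{thm:converse}. Throughout, a function is \emph{homogeneous} if $\varphi(\lambda z)=\lambda\varphi(z)$ for $\lambda>0$, and \emph{sublinear} if it is convex and homogeneous. A sublinear function is subadditive, since $\varphi(z+z')=2\varphi(\frac{z+z'}2)\le\varphi(z)+\varphi(z')$.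

\section{The double edge, by hand}\label{sec:examples}

\subsection{All solutions}\label{ss:solutions}

Let $V=\{0,1\}$ with $\epsilon_v=v$, let $\Gamma=\widehat A_1$, and let $\Delta$ have no edges, so that it consists of two copies of $A_1$ with $h=2$. Here $\delta=(1,1)$ and $\kappa=1$. At each time there is one number $T(t)$, the defect is $y(t)=2T(t)$, and the $Y$-system is
\begin{equation}\label{eq:kron}
y(t+1)+y(t-1)=2\,y(t)_+ .
\end{equation}
If $y$ is never negative, it is an affine nonnegative function on $\mathbb Z$, hence constant. If $y(t)<0$ for some $t$, then $y(t+1)=-y(t-1)$, so one neighbor of $t$ has $y\le 0$. After a shift of time, $y(0)=-a$ and $y(1)=-b$ with $a,b\ge0$, and then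
\[
y(t)=-(a+b)t-a\quad(t\le0),\qquad y(t)=(a+b)t-a-2b\quad(t\ge1).
\]
Indeed $y(-1)=b$ and $y(2)=a$ give \eqref{eq:kron} at $t=0,1$, and at all other times $y(t)\ge0$ and $y$ is affine on $\{t-1,t,t+1\}$. So there are at most two violations, $\sigma^\pm=\pm\frac{a+b}2$, and the total violation is $a+b=2\kappa\sigma^+$, as Theorems~\ref{thm:main} and~\ref{thm:speed} predict.

\subsection{An argument that generalizes}\label{ss:lift}

The computation above uses that there is one unknown at each time. The following argument does not. Let $\zeta_0=y(1)$, $\zeta_1=-y(0)$, and let $L(t)=t\zeta_0+(t-1)\zeta_1$ be the affine function with the same values as $y$ at $t=0,1$. Put $F=\frac12(y-L)$. Since \eqref{eq:kron} says that $y$ has second difference $2y_-$, we get $F(0)=F(1)=0$ and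
\[
F(t+1)+F(t-1)=2F(t)+y(t)_-=\max\big(2F(t),\,2F(t)-y(t)\big)=\max\big(2F(t),\,-L(t)\big).
\]
The first form gives $F(t)=\sum_{s=1}^{t-1}(t-s)\,y(s)_-$, so $F(t)/t$ tends to the total violation $m(\zeta)=\sum_{s\ge1}y(s)_-$. Suppose we know that each $F(t)$ is a sublinear function of $\zeta$. Then so is $m$, and subadditivity bounds $m$ by its values at four points. For $\zeta=e_0,\ e_1,\ -e_0,\ -e_1$ the sequences $y(0),y(1),\dots$ are
\[
0,1,2,\dots;\qquad -1,0,1,\dots;\qquad 0,-1,0,1,\dots;\qquad 1,0,-1,0,1,\dots,
\]
with $m=0,0,1,1$. Hence $m(\zeta)\le(\zeta_0)_-+(\zeta_1)_-<\infty$, and for integer data a finite sum of nonnegative integers has finitely many nonzero terms.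

Convexity is visible for $F(2)=\max(0,-\zeta_0)$ and $F(3)=\max(0,-2\zeta_0,-2\zeta_0-\zeta_1)$, but $F(4)=\max(2F(3),-3\zeta_0-2\zeta_1)-F(2)$ is written as a difference of convex functions. To see that it is convex, replace $(\max,+)$ by $(+,\times)$ and $-\zeta_u$ by a variable $z_u$: let $f(0)=f(1)=1$ and $f(t+1)f(t-1)=f(t)^2+z_0^{t}z_1^{t-1}$. Then $f(2)=1+z_0$, $f(3)=(1+z_0)^2+z_0^2z_1$, and
\[
f(4)=\frac{(1+z_0)^4+2(1+z_0)^2z_0^2z_1+z_0^3z_1^2(1+z_0)}{1+z_0}=(1+z_0)^3+2(1+z_0)z_0^2z_1+z_0^3z_1^2 .
\]
The division is exact. Substituting $z_u=e^{-\lambda\zeta_u}$ and comparing growth rates as $\lambda\to\infty$ expresses $F(4)$ as the maximum of $-\alpha\cdot\zeta$ over the exponent vectors $\alpha$ of $f(4)$. They lie in the triangle with vertices $(0,0)$, $(3,0)$, $(3,2)$, and these three occur, so $F(4)=\max(0,-3\zeta_0,-3\zeta_0-2\zeta_1)$. In general, exactness of the division is the Laurent phenomenon.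

\subsection{Why real data need a further argument}\label{ss:jump}

Let $y(0)=p$ and $y(1)=r$. If $r\ge p\ge0$, then $y(s)\ge0$ for all $s\ge0$. If $0\le r<p$, put $d=p-r$. Then $y(t)=p-dt$ up to the first time $s$ with $y(s)<0$, so $s>p/d$. Write $y(s)=-a$ with $0<a\le d$. Then $y(s+1)=-y(s-1)=-(d-a)$, and by Section~\ref{ss:solutions} there are no later violations. The total violation and its first moment $M=\sum_{s\geq 1}s\,y(s)_-$ are
\[
m=a+(d-a)=p-r,\qquad M=sa+(s+1)(d-a)=sd+d-a=2p-r,
\]
where we used $sd=p+a$. So the time of the last violation is unbounded in every neighborhood of $(p,r)=(1,1)$, although there is no violation at positive times at that point. Theorem~\ref{thm:main} for real data cannot be obtained by letting arbitrary rational data converge. Note also that $M$ jumps across the ray $p=r$, where $m$ fails to be linear, and that $m$ and $M$ are both linear on either side. Section~\ref{sec:real} compares real data with integer data only inside cones on which both $m$ and $M$ are linear.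

\subsection{Two slices}\label{ss:twoslices}

In the product of $G=\widehat A_1$ and $H=A_2$ there are two slices, $h=3$, and $U_1(A_\Delta)=A_\Delta$ exchanges the slices. Each slice has one vertex in $V_t$; calling its value $x_i(t)$, the system \eqref{eq:T} becomes $x_1(t+1)+x_1(t-1)=\max(2x_1(t),x_2(t))$ and the same with the indices exchanged. One solution, with its defect $y=(2x_1-x_2,\,2x_2-x_1)$, is
\[
\begin{array}{c|cccc}
t&t\le0&1&2&t\ge3\\ \hline
x(t)&-t\,(2,1)&(-2,-1)&(-1,-2)&(t-3)(1,2)\\
y(t)&(-3t,0)&(-3,0)&(0,-3)&(0,\,3(t-3))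
\end{array}
\]
At $t=1$ the recurrence reads $(-1,-2)+(0,0)=(\max(-4,-1),\max(-2,-2))$, at $t=2$ it reads $(0,0)+(-2,-1)=(\max(-2,-2),\max(-4,-1))$, at $t=0,3$ both sides vanish, and elsewhere $x$ is affine with $y\ge0$. The violation moves from the first slice to the second, the speeds $\sigma^-=(-2,-1)$ and $\sigma^+=(1,2)$ are exchanged by $\eta$, and one coordinate of the defect is identically $0$ near each end although both speeds are nonzero.

\section{Chebyshev polynomials of Dynkin diagrams}\label{sec:dynkin}

We use the Perron--Frobenius theorem in this form. If $A$ is the adjacency matrix of a connected multigraph, its spectral radius $\rho$ is a simple eigenvalue with a positive eigenvector, and every positive eigenvector of $A$ has eigenvalue $\rho$. If the graph is bipartite, conjugation by the diagonal matrix with entries $(-1)^{\epsilon_v}$ takes $A$ to $-A$, so $-\rho$ is a simple eigenvalue too.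

\begin{lemma}\label{lem:perron}
Let $(\Gamma,\Delta)$ be a commuting pair with $\Gamma\cup\Delta$ connected. There are $\mu>0$ in $\mathbb R^V$ and numbers $\rho_\Gamma,\rho_\Delta$ with $A_\Gamma\mu=\rho_\Gamma\mu$ and $A_\Delta\mu=\rho_\Delta\mu$. Every component of $\Gamma$ has spectral radius $\rho_\Gamma$, and every component of $\Delta$ has spectral radius $\rho_\Delta$.
\end{lemma}

\begin{proof}
Let $\mu>0$ span the Perron eigenspace of $A_\Gamma+A_\Delta$. Both matrices commute with their sum, so they preserve the line $\mathbb R\mu$. The restriction of $\mu$ to a component of $\Gamma$ is a positive eigenvector of that component with eigenvalue $\rho_\Gamma$, which is therefore its spectral radius. The same argument applies to $\Delta$.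
\end{proof}

As long as $y\geq 0$, the $Y$-system is the linear recurrence $y(t+1)+y(t-1)=A_\Gamma y(t)$, and as long as $y\le0$ it is the one with $A_\Delta$. These recurrences are solved by the matrices $U_k(A_\Gamma)$ and $U_k(A_\Delta)$, so we need their signs. They are governed by root systems. Let $A$ be the adjacency matrix of a connected loopless multigraph with vertex set $I$. Then $2-A$ is a symmetric generalized Cartan matrix. The simple reflection $s_j$ of $\mathbb Z^I$ replaces the coordinate $\beta_j$ of $\beta$ by $(A\beta)_j-\beta_j$ and fixes the other coordinates. It preserves the quadratic form $\langle\beta,(2-A)\beta\rangle$, and $s_j$, $s_{j'}$ commute when $j,j'$ are not adjacent. The \emph{real roots} are the images of the vectors $e_j$ under the group generated by the $s_j$. The form takes the value $2$ on each real root, and every real root $\beta$ satisfies $\beta\ge0$ or $\beta\le0$ \cite{Kac}.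

\begin{lemma}\label{lem:cheb}
Let $Q$ be affinite.
\begin{enumerate}
\item[(i)] $U_k(A_\Gamma)\ge0$ entrywise for all $k\ge0$.
\item[(ii)] Let $v$ lie in a component of $\Delta$ with Coxeter number $h$. Then $U_k(A_\Delta)e_v\ge0$ for $0\le k\le h-2$, $U_{h-2}(A_\Delta)e_v=e_{v'}$ for some vertex $v'$, and $U_{h-1}(A_\Delta)e_v=0$.
\end{enumerate}
\end{lemma}

For $\widehat A_1$ one has $U_k(A)e_0=(k+1)e_{k\bmod2}$. For $D_4$ ($h=6$) with center $c$ and $\ell$ the sum of the basis vectors at the three leaves, $Ae_c=\ell$ and $A\ell=3e_c$, so the vectors $U_k(A)e_c$ are $e_c,\ \ell,\ 2e_c,\ \ell,\ e_c,\ 0$.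

\begin{proof}
Let $A$ be the adjacency matrix of the component of $v$ in $\Gamma$ or in $\Delta$, and write $u_k=U_k(A)e_v$. The vector $u_k$ is supported on vertices of parity $\epsilon_v+k$. Put $\beta_k=u_k+u_{k-1}$ for $k\ge0$; the two summands are supported on opposite parity classes, and $\beta_0=e_v$. Apply to $\beta_k$ the commuting reflections at all vertices of parity $\epsilon_v+k+1$. The part $u_k$ is unchanged, and $u_{k-1}$ is replaced by $Au_k-u_{k-1}=u_{k+1}$. The result is $\beta_{k+1}$, so all $\beta_k$ are real roots.

Say that there is a \emph{transition at $k$} if $\beta_k\ge0$ and $\beta_{k+1}\not\ge0$. Then $\beta_{k+1}\le0$. The part $u_k$ is common to $\beta_k$ and $\beta_{k+1}$, so it is both $\ge0$ and $\le0$, and $u_k=0$. Then $\beta_k=u_{k-1}$ is supported on one parity class, so $\langle\beta_k,A\beta_k\rangle=0$ and $2=\langle\beta_k,(2-A)\beta_k\rangle=2|\beta_k|^2$. A nonnegative integer vector of length $1$ is a basis vector, so $u_{k-1}=e_{v'}$ for some $v'$.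

(i) Here $\langle\delta,u_k\rangle=U_k(2)\delta_v=(k+1)\delta_v>0$, so $u_k\ne0$ for all $k\ge0$ and there is no transition. All $\beta_k$, hence all $u_k$, are nonnegative.

(ii) Let $\nu>0$ be the Perron vector of the component, with eigenvalue $2\cos\theta$, $\theta=\pi/h$. Then $\langle\nu,u_k\rangle=\nu_v\sin((k+1)\theta)/\sin\theta$. This is negative for $k=h$, so $\beta_h\not\ge0$, and the first transition occurs at some $k\le h-1$. From $u_k=0$ we get $\sin((k+1)\theta)=0$ with $0<(k+1)\theta\le\pi$, so $k=h-1$. Hence $\beta_0,\dots,\beta_{h-1}\ge0$, $u_{h-1}=0$ and $u_{h-2}=e_{v'}$.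
\end{proof}

\section{Splitting off the linear part}\label{sec:split}

\subsection{Two reductions}

\begin{lemma}\label{lem:double}
If Theorem~\ref{thm:main} holds for all affinite pairs satisfying \textup{(D)}, it holds for all affinite pairs.
\end{lemma}

\begin{proof}
Let $(\Gamma,\Delta)$ be affinite. On $V\times\{0,1\}$, with parity $(v,j)\mapsto\epsilon_v$, join $(u,j)$ and $(v,j)$ in $\Gamma'$ as $u,v$ are joined in $\Gamma$, and join $(u,j)$ and $(v,1-j)$ in $\Delta'$ as $u,v$ are joined in $\Delta$. The adjacency matrices $A_\Gamma\otimes I$ and $A_\Delta\otimes\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ commute. Edges of $\Gamma'$ preserve $j$ and edges of $\Delta'$ change it, so (D) holds. The graph $\Gamma'$ is two copies of $\Gamma$. The bijection $(v,j)\mapsto(v,\,j+\epsilon_v\bmod2)$ sends the endpoints of an edge of $\Delta'$ to $(u,j+\epsilon_u)$ and $(v,1+j+\epsilon_v)$, whose second coordinates agree because $\epsilon_v\equiv\epsilon_u+1$; so $\Delta'$ is two copies of $\Delta$. Thus $(\Gamma',\Delta')$ is affinite. If $T$ solves \eqref{eq:T}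 for $(\Gamma,\Delta)$, put $T_{(v,j)}(t)=T_v(t)$. The two sums at $(v,j)$ equal the two sums at $v$, so this solves \eqref{eq:T} for $(\Gamma',\Delta')$, and \eqref{eq:goal} at $(v,j)$ is \eqref{eq:goal} at $v$.
\end{proof}

From now on until the end of Section~\ref{sec:speed}, $Q$ is affinite and satisfies (D). The second reduction is time reversal: if $y(t)$ solves \eqref{eq:Y}, so does $y(-t)$, which lies in $\mathbb R^{V_{-t+1}}=\mathbb R^{V_{t+1}}$. Theorem~\ref{thm:main} therefore follows from the next statement, which we prove in Sections~\ref{sec:total} and~\ref{sec:real}.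

\begin{proposition}\label{prop:forward}
For every solution of \eqref{eq:Y} we have $y(t)\ge0$ for all large positive $t$.
\end{proposition}

\subsection{The correction term}

Let $y$ solve \eqref{eq:Y} with data $\zeta$. As in Section~\ref{ss:lift} we compare $y$ with the evolution that would take place without violations, and we accumulate the violations in a second sequence. Define $L(t)\in\mathbb R^{V_{t+1}}$ and $F(t)\in\mathbb R^{V_t}$ for $t\ge0$ by
\begin{align}
L(0)&=y(0),\quad L(1)=y(1), & L(t+1)+L(t-1)&=A_\Gamma L(t) &&(t\ge1),\label{eq:L}\\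
F(0)&=0,\quad F(1)=0, & F(t+1)+F(t-1)&=A_\Gamma F(t)+y_-(t) &&(t\ge1).\label{eq:F}
\end{align}
If $y$ is the defect of $T$, then by \eqref{eq:Tlin} $F$ is the difference between $T$ and the solution of the linear recurrence with the same values at $t=0,1$.

The sequence $L$ is linear in $\zeta$: write $L_v(t)=\sum_{u\in V}c_{v,u}(t)\zeta_u$ for $v\in V_{t+1}$. Let $c_{\cdot,u}(t)\in\mathbb Z^{V_{t+1}}$ be the vector of coefficients of $\zeta_u$. It satisfies the recurrence in \eqref{eq:L}, with values $0,e_u$ at $t=0,1$ if $u\in V_0$ and values $-e_u,0$ if $u\in V_1$. Hence for $t\ge1$ it equals $U_{t-1}(A_\Gamma)e_u$ in the first case and $U_{t-2}(A_\Gamma)e_u$ in the second, and Lemma~\ref{lem:cheb}(i) gives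
\begin{equation}\label{eq:cpos}
c_{v,u}(t)\ge0\qquad(t\ge1).
\end{equation}

\begin{lemma}\label{lem:F}
For $t\ge0$ we have $y(t)=L(t)+(A_\Gamma-A_\Delta)F(t)$, and for $t\ge1$
\begin{equation}\label{eq:Ftrop}
F(t+1)+F(t-1)=\max\big(A_\Gamma F(t),\ A_\Delta F(t)-L(t)\big).
\end{equation}
\end{lemma}

\begin{proof}
Let $R(t)=L(t)+(A_\Gamma-A_\Delta)F(t)$. Then $R=y$ at $t=0,1$. If $R=y$ at $t-1$ and $t$, then, since $A_\Gamma$ commutes with $A_\Gamma-A_\Delta$,
\begin{align*}
R(t+1)+R(t-1)&=A_\Gamma L(t)+(A_\Gamma-A_\Delta)\big(A_\Gamma F(t)+y_-(t)\big)\\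
&=A_\Gamma y(t)+(A_\Gamma-A_\Delta)y_-(t)=A_\Gamma y_+(t)-A_\Delta y_-(t),
\end{align*}
so $R(t+1)=y(t+1)$ by \eqref{eq:Y}. Finally $A_\Gamma F+y_-=\max(A_\Gamma F,A_\Gamma F-y)$ and $A_\Gamma F-y=A_\Delta F-L$.
\end{proof}

Equation \eqref{eq:Ftrop} no longer mentions $y$. It is the tropical $T$-system started at zero, with the data entering through the linear term $-L(t)$ on the $\Delta$-side.

\section{Convexity in the initial data}\label{sec:convex}

\begin{proposition}\label{prop:sublinear}
For each $t\ge0$ and $v\in V_t$, the function $\zeta\mapsto F_v(t)$ on $\mathbb R^V$ is a maximum of finitely many linear forms with integer coefficients. In particular it is sublinear.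
\end{proposition}

The difficulty is the subtraction of $F(t-1)$ in \eqref{eq:Ftrop}. We realize the multiplicative version of \eqref{eq:Ftrop} as a sequence of mutations in a cluster algebra.

\subsection{Seeds, mutations and the Laurent phenomenon}

Let $I$ and $I'$ be finite sets of \emph{mutable} and \emph{frozen} indices, and fix indeterminates $x_i$, $i\in I\sqcup I'$. A \emph{seed of geometric type} consists of a \emph{cluster} $(X_k)_{k\in I}$ of rational functions in the $x_i$ and an integer matrix $(b_{ik})$ with rows $i\in I\sqcup I'$ and columns $k\in I$, whose $I\times I$ part is skew-symmetric. Put $X_i=x_i$ for $i\in I'$. \emph{Mutation} at $k\in I$ replaces $X_k$ by $X_k'$, where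
\[
X_kX_k'=\prod_iX_i^{(b_{ik})_+}+\prod_iX_i^{(b_{ik})_-},
\]
changes the sign of row $k$ and column $k$ of the matrix, and replaces $b_{ij}$ for $i,j\ne k$ by $b_{ij}+(b_{ik})_+(b_{kj})_+-(b_{ik})_-(b_{kj})_-$. The Laurent phenomenon \cite[Theorem~3.1]{FZ} states: starting from a seed with cluster $(x_k)_{k\in I}$, every element of every cluster obtained by iterated mutation is a Laurent polynomial in the $x_k$, $k\in I$, whose coefficients are integer Laurent polynomials in the frozen variables.

If $b_{kk'}=0$, mutation at $k$ leaves row and column $k'$ unchanged. So if $K\subset I$ satisfies $b_{kk'}=0$ for all $k,k'\in K$, the mutations at the elements of $K$ commute, each uses its original column, and their composition changes the sign of the rows and columns in $K$ and adds the sum over $k\in K$ of the terms above to $b_{ij}$ for $i,j\notin K$.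

\subsection{The seeds of the $T$-system with coefficients}

Take $I=V$ and $I'=\{u':u\in V\}$, with frozen variables $z_u=x_{u'}$. For $t\ge0$ define the matrix $\widetilde B(t)$ column by column, for $i,u\in V$:
\begin{align*}
k\in V_t:&\qquad b_{ik}=(A_\Gamma-A_\Delta)_{ik}, & b_{u'k}&=-c_{k,u}(t+1);\\
k\in V_{t+1}:&\qquad b_{ik}=-(A_\Gamma-A_\Delta)_{ik}, & b_{u'k}&=c_{k,u}(t).
\end{align*}
Entries between mutable indices of equal parity vanish, and the mutable part is skew-symmetric because $A_\Gamma-A_\Delta$ is symmetric. The frozen rows are chosen to reproduce the term $-L$ in \eqref{eq:Ftrop}. By (D), the positive and negative parts of an entry of $A_\Gamma-A_\Delta$ are the entries of $A_\Gamma$ and $A_\Delta$. This is the only use of (D) in the proof of Theorem~\ref{thm:main}; without it, parallel edges of $\Gamma$ and $\Delta$ would cancel in $\widetilde B(t)$.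

\begin{lemma}\label{lem:seeds}
Mutating $\widetilde B(t)$ at all $k\in V_t$ gives $\widetilde B(t+1)$. If the cluster before the mutations is denoted by $f_v(t)$, $v\in V_t$, and $f_v(t+1)$, $v\in V_{t+1}$, and the new variables by $f_k(t+2)$, then
\begin{equation}\label{eq:exch}
f_k(t+2)f_k(t)=\prod_{(u,k)\in\Gamma}f_u(t+1)+\prod_{u\in V}z_u^{c_{k,u}(t+1)}\prod_{(k,w)\in\Delta}f_w(t+1)\qquad(k\in V_t).
\end{equation}
\end{lemma}

\begin{proof}
Let $k\in V_t$. By \eqref{eq:cpos}, $(b_{u'k})_+=0$ and $(b_{u'k})_-=c_{k,u}(t+1)$. By (D), for $i,j\in V_{t+1}$,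
\[
(b_{ik})_+=(A_\Gamma)_{ik},\quad(b_{ik})_-=(A_\Delta)_{ik},\quad(b_{kj})_+=(A_\Delta)_{kj},\quad(b_{kj})_-=(A_\Gamma)_{kj}.
\]
This gives \eqref{eq:exch}. Denote the new matrix by $(b'_{ij})$. In $\widetilde B(t+1)$ the roles of the two parity classes are exchanged, since $V_{t+2}=V_t$. A column $k\in V_t$ changes sign: $b'_{ik}=-(A_\Gamma-A_\Delta)_{ik}$ and $b'_{u'k}=c_{k,u}(t+1)$, as required. Consider a column $j\in V_{t+1}$. Its entries in rows $k\in V_t$ change sign and become $(A_\Gamma-A_\Delta)_{kj}$. For a row $i\in V_{t+1}$,
\[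
b'_{ij}=\sum_{k\in V_t}\big((A_\Gamma)_{ik}(A_\Delta)_{kj}-(A_\Delta)_{ik}(A_\Gamma)_{kj}\big)=(A_\Gamma A_\Delta-A_\Delta A_\Gamma)_{ij}=0 .
\]
For a frozen row, the recurrence $c_{\cdot,u}(t+2)+c_{\cdot,u}(t)=A_\Gamma c_{\cdot,u}(t+1)$ gives
\[
b'_{u'j}=c_{j,u}(t)-\sum_{k\in V_t}c_{k,u}(t+1)(A_\Gamma)_{kj}=-c_{j,u}(t+2).\qedhere
\]
\end{proof}

The lemma rests on \eqref{eq:cpos}, that is, on $\Gamma$ being affine. A negative coefficient $c_{k,u}(t+1)$ would move $z_u$ to the $\Gamma$-term of \eqref{eq:exch} and bring $A_\Delta$ into the update of the frozen rows.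

\begin{proof}[Proof of Proposition~\ref{prop:sublinear}]
Start from the seed with matrix $\widetilde B(0)$ and cluster $f_v(\epsilon_v)=x_v$, and mutate at $V_0$, then $V_1$, then $V_2=V_0$, and so on. By Lemma~\ref{lem:seeds} and the Laurent phenomenon, all $f_v(t)$ are integer Laurent polynomials in the $x_v$ and $z_u$ and satisfy \eqref{eq:exch}. Setting all $x_v=1$ is a ring homomorphism on Laurent polynomials. It gives $\bar f_v(t)\in\mathbb Z[z_u^{\pm1}:u\in V]$ that still satisfy \eqref{eq:exch} and equal $1$ for $t=0,1$. For positive real $z$, induction on $t$ with \eqref{eq:exch} shows $\bar f_v(t)(z)>0$.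

Fix $\zeta\in\mathbb R^V$ and put $z_u=e^{-\lambda\zeta_u}$. We claim that $\log\bar f_v(t)=\lambda F_v(t)+O(1)$ as $\lambda\to\infty$, for each fixed $t$ and $v$. For $t=0,1$ both sides are $0$. Assume the claim up to time $t+1$. The logarithms of the two terms on the right of \eqref{eq:exch} are $\lambda(A_\Gamma F(t+1))_k+O(1)$ and $\lambda(A_\Delta F(t+1)-L(t+1))_k+O(1)$, because $\sum_uc_{k,u}(t+1)\log z_u=-\lambda L_k(t+1)$. Since $\max(\alpha,\beta)\le\log(e^\alpha+e^\beta)\le\max(\alpha,\beta)+\log2$, the logarithm of the right side is $\lambda(F_k(t+2)+F_k(t))+O(1)$ by \eqref{eq:Ftrop}. Subtracting $\log\bar f_k(t)$ gives the claim at time $t+2$.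

Now write $\bar f_v(t)=\sum_{\alpha\in\Sigma}p_\alpha z^\alpha$ with $\Sigma\subset\mathbb Z^V$ finite and nonempty and all $p_\alpha\ne0$. Let $\zeta$ lie outside the finitely many hyperplanes $(\alpha-\alpha')\cdot\zeta=0$, $\alpha\ne\alpha'$ in $\Sigma$. Then $-\alpha\cdot\zeta$ has a unique maximizer $\alpha_0$, and $\bar f_v(t)=e^{-\lambda\alpha_0\cdot\zeta}(p_{\alpha_0}+o(1))$. The left side is positive, so $p_{\alpha_0}>0$ and $\frac1\lambda\log\bar f_v(t)\to-\alpha_0\cdot\zeta$. Hence $F_v(t)=\max_{\alpha\in\Sigma}(-\alpha\cdot\zeta)$ on a dense set of $\zeta$. Both sides are continuous in $\zeta$, the left one by induction from \eqref{eq:Ftrop}, so equality holds everywhere.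
\end{proof}

The argument needs no information on the signs of the coefficients $p_\alpha$: for generic $\zeta$ one term dominates, so nothing can cancel it.

\section{The total violation and integer data}\label{sec:total}

We now weight $F$ by $\delta_i$. Let $\Phi_i(t)=\langle\delta_i,F(t)\rangle$. By \eqref{eq:F}, $\Phi_i(0)=\Phi_i(1)=0$ and $\Phi_i(t+1)-2\Phi_i(t)+\Phi_i(t-1)=q_i(t)$ for $t\ge1$. The function $t\mapsto(t-s)_+$ has second difference $1$ at $t=s$ and $0$ elsewhere, so
\begin{equation}\label{eq:Phi}
\Phi_i(t)=\sum_{s\ge1}(t-s)_+\,q_i(s),\qquad m_i:=\sum_{s\ge1}q_i(s)=\lim_{t\to\infty}\frac{\Phi_i(t)}t\in[0,\infty],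
\end{equation}
the limit by monotone convergence, as $(1-s/t)_+\uparrow1$. We regard $\Phi_i(t)$ and $m_i$ as functions of $\zeta$. By Proposition~\ref{prop:sublinear} and $\delta_i\ge0$, each $\Phi_i(t)$ is sublinear.

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
We first solve \eqref{eq:Y} for $\zeta=\pm e_u$. While $y(s)\ge0$ the step is $y(s+1)=A_\Gamma y(s)-y(s-1)$, and while $y(s)\le0$ it is $y(s+1)=A_\Delta y(s)-y(s-1)$.

\emph{The case $\zeta=e_u$.} If $u\in V_0$, then $y(0)=0$, $y(1)=e_u$, and by induction with Lemma~\ref{lem:cheb}(i), $y(s)=U_{s-1}(A_\Gamma)e_u\ge0$ for $s\ge1$. If $u\in V_1$, then $y(0)=-e_u$, $y(1)=0$, $y(2)=e_u$, and $y(s)=U_{s-2}(A_\Gamma)e_u\ge0$ for $s\ge1$. In both cases $m_i(e_u)=0$.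

\emph{The case $\zeta=-e_u$.} Let $h=h_u$ and $u\in V_0$, so $y(0)=0$ and $y(1)=-e_u$. By induction with Lemma~\ref{lem:cheb}(ii), $y(s)=-U_{s-1}(A_\Delta)e_u\le0$ for $0\le s\le h$, with $y(h-1)=-e_{u'}$ and $y(h)=0$. Then $y(h+1)=-y(h-1)=e_{u'}$, and $y(h+s)=U_{s-1}(A_\Gamma)e_{u'}\ge0$ for $s\ge1$. If $u\in V_1$, then $y(0)=e_u$, $y(1)=0$, $y(2)=-e_u$, and the same evolution follows one step later. In both cases
\[
m_i(-e_u)=\sum_{k=0}^{h_u-2}\langle\delta_i,U_k(A_\Delta)e_u\rangle<\infty .
\]

For general data write $\zeta=\sum_u(\zeta_u)_+e_u+\sum_u(\zeta_u)_-(-e_u)$. Sublinearity gives $\Phi_i(t)(\zeta)\le\sum_u(\zeta_u)_+\Phi_i(t)(e_u)+\sum_u(\zeta_u)_-\Phi_i(t)(-e_u)$. Divide by $t$ and let $t\to\infty$ to obtain $m_i(\zeta)\le\sum_u(\zeta_u)_-m_i(-e_u)$. This is the bound, with equality for $\zeta=-e_u$.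
\end{proof}

The finiteness of the components of $\Delta$ enters exactly here: the negative wave started by $-e_u$ runs through its component of $\Delta$ and ends after $h_u-1$ steps.

\begin{corollary}\label{cor:integer}
The function $m=\sum_im_i$ is finite and sublinear on $\mathbb R^V$. If $\zeta\in\mathbb Z^V$, then all $q(s)$ are integers and $q(s)=0$ for all large $s$.
\end{corollary}

\begin{proof}
The function $m$ is finite by Theorem~\ref{thm:bound} and is a pointwise limit of sublinear functions by \eqref{eq:Phi}. For integer $\zeta$, \eqref{eq:Y} produces integer vectors, so the $q(s)$ are nonnegative integers with finite sum.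
\end{proof}

This proves Proposition~\ref{prop:forward} for integer data, and with it Theorem~\ref{thm:main} over $\mathbb Z$, since integer initial conditions give an integer defect at all times.

\section{Real data}\label{sec:real}

For real $\zeta$ we know so far only that $\sum_sq(s)<\infty$. The plan is to write $\zeta$ as a positive combination of integer vectors $\eta_k$ and to use the inequality $\Phi(t)(\zeta)\le\sum_kd_k\Phi(t)(\eta_k)$, where $\Phi=\sum_i\Phi_i$. For large $t$ the right side is an affine function of $t$ whose slope and intercept are the combined total violations and first moments of the $\eta_k$. The inequality is useful only when these equal the total violation and the first moment of $\zeta$ itself. So we need cones with integer generators on which a given convex function is linear.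

\subsection{Convex homogeneous functions with integer values}

Let $\varphi$ be a finite convex function on an open convex set $\mathcal C\subset\mathbb R^d$. A \emph{subgradient} at $z$ is a vector $g$ with $\varphi(z')\ge\varphi(z)+g\cdot(z'-z)$ for all $z'\in\mathcal C$. The set $\partial\varphi(z)$ of subgradients is nonempty, it contains $\nabla\varphi(z)$ when $\varphi$ is differentiable at $z$, and $\varphi$ is Lipschitz on compact subsets of $\mathcal C$. If $z_k\to z$ in $\mathcal C$, $\varphi$ is differentiable at $z$ and $g_k\in\partial\varphi(z_k)$, then $g_k\to\nabla\varphi(z)$ \cite[Theorem~24.5]{Rock}. The points of differentiability are dense in $\mathcal C$ \cite[Theorem~25.5]{Rock}. A \emph{cone} is a set closed under multiplication by positive numbers.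

\begin{lemma}\label{lem:poly}
Let $W\subset\mathbb R^N$ be a subspace spanned by integer vectors and let $\mathcal C\subset W$ be a convex cone that is open in $W$. Let $\varphi\colon\mathcal C\to\mathbb R$ be sublinear with $\varphi(\mathcal C\cap\mathbb Z^N)\subset\mathbb Z$. Then for each $x\in\mathcal C$, $x\neq0$, there are $x_1,\dots,x_r\in\mathcal C\cap\mathbb Z^N$ and $c_k>0$ with $x=\sum_kc_kx_k$, such that all vectors $\sum_ka_kx_k$ with $a_k\ge0$ not all zero lie in $\mathcal C$, and $\varphi$ coincides on them with a linear function.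
\end{lemma}

Integrality cannot be dropped. For the Euclidean norm on $\mathbb R^2$ and $x=(1,\sqrt2)$, two of the $x_k$ would be nonparallel, and the triangle inequality for them is strict.

\begin{proof}
The group $W\cap\mathbb Z^N$ is discrete and spans $W$, so it has a $\mathbb Z$-basis that is a basis of $W$. We use it to identify $(W,W\cap\mathbb Z^N)$ with $(\mathbb R^d,\mathbb Z^d)$.

\emph{Gradients are integral.} Let $\varphi$ be differentiable at $w\in\mathcal C$ with gradient $g$, and let $e\in\mathbb Z^d$. For $\lambda>0$ choose $n_\lambda\in\mathbb Z^d$ with $|n_\lambda-\lambda w|\le d$. Then $n_\lambda/\lambda$ and $(n_\lambda+e)/\lambda$ tend to $w$ as $\lambda\to\infty$, so for large $\lambda$ they lie in $\mathcal C$, and so do $n_\lambda$ and $n_\lambda+e$. Multiplying the subgradient inequality by $\lambda$ shows $\partial\varphi(\lambda z)=\partial\varphi(z)$. Take $g_\lambda\in\partial\varphi(n_\lambda)=\partial\varphi(n_\lambda/\lambda)$ and $g'_\lambda\in\partial\varphi(n_\lambda+e)=\partial\varphi((n_\lambda+e)/\lambda)$. Then $g_\lambda,g'_\lambda\to g$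 and
\[
g_\lambda\cdot e\ \le\ \varphi(n_\lambda+e)-\varphi(n_\lambda)\ \le\ g'_\lambda\cdot e .
\]
The integers in the middle converge to $g\cdot e$, so $g\cdot e\in\mathbb Z$ for all $e$, and $g\in\mathbb Z^d$.

\emph{Near $x$, $\varphi$ is a finite maximum of integral linear forms.} Let $\mathcal B\subset\mathcal C$ be a closed ball centered at $x$. The gradients at differentiability points in the interior of $\mathcal B$ are bounded by the Lipschitz constant of $\varphi$ on $\mathcal B$ and are integral, so they form a finite set $\{g_1,\dots,g_p\}$. If $g_j=\nabla\varphi(w)$, differentiating $\varphi(\lambda w)=\lambda\varphi(w)$ at $\lambda=1$ gives $\varphi(w)=g_j\cdot w$, and the subgradient inequality becomes $\varphi(z)\ge g_j\cdot z$ for all $z\in\mathcal C$. So $\varphi(z)\ge\max_jg_j\cdot z$ on $\mathcal B$, with equality at all differentiability points in the interior. These are dense and both sides are continuous, so equality holds on $\mathcal B$.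

\emph{A rational simplex around $x$.} Let $J=\{j:g_j\cdot x=\varphi(x)\}$, fix $j_0\in J$, and let $W'=\{z:(g_j-g_{j_0})\cdot z=0\text{ for all }j\in J\}$. This subspace contains $x$ and is defined by integer equations, so rational points are dense in it. On a smaller ball $\mathcal B'$ centered at $x$ the forms $g_j$ with $j\notin J$ stay below $g_{j_0}$, so $\varphi(z)=g_{j_0}\cdot z$ on $W'\cap\mathcal B'$. Take a simplex of dimension $\dim W'$ in $W'$, in the interior of $\mathcal B'$, with $x$ in its relative interior, and move its vertices slightly to rational points of $W'$, keeping these properties. Then $x$ is a combination of the vertices with positive coefficients. Multiply the vertices by a common denominator to get the $x_k$. Each $\sum_ka_kx_k$ with $a_k\ge0$ not all zero is a positive multiple of a point of the simplex, so it lies in $\mathcal C$, and $\varphi=g_{j_0}$ there by homogeneity.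
\end{proof}

\subsection{The first moment}

By \eqref{eq:Phi}, $\Phi(t)=\sum_{s\ge1}(t-s)_+q(s)$. Since $t-(t-s)_+=\min(s,t)$,
\begin{equation}\label{eq:Mt}
M_t:=m\,t-\Phi(t)=\sum_{s\ge1}\min(s,t)\,q(s)\ \uparrow\ M:=\sum_{s\ge1}s\,q(s)\in[0,\infty]\qquad(t\to\infty).
\end{equation}
All these functions of $\zeta$ are homogeneous, because a positive multiple of a solution of \eqref{eq:Y} is a solution. By Corollary~\ref{cor:integer}, $m$ and $M$ take finite integer values on $\mathbb Z^V$. The function $M_t$ is a difference of convex functions, and Section~\ref{ss:jump} shows that $M$ can be discontinuous. Where $m$ is linear, however, $M_t$ is concave. This is why Lemma~\ref{lem:poly} is applied twice.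

\begin{proof}[Proof of Proposition~\ref{prop:forward}]
If $\zeta=0$ then $y\equiv0$. Fix $\zeta\ne0$.

\emph{Step 1: a cone on which $m$ is linear.} Apply Lemma~\ref{lem:poly} to $m$ on $\mathbb R^V$. We get integer vectors $\zeta_1,\dots,\zeta_r$ such that $\zeta$ lies in $\mathcal C_1=\{\sum_kc_k\zeta_k:c_k>0\}$ and $m$ is linear on $\mathcal C_1$. The convex cone $\mathcal C_1$ is open in the span $W_1$ of the $\zeta_k$, being the image of the open positive orthant under a surjective, hence open, linear map $\mathbb R^r\to W_1$.

\emph{Step 2: $-M$ is finite and sublinear on $\mathcal C_1$.} On $\mathcal C_1$ each $M_t$ is linear minus subadditive, so $M_t(z+z')\ge M_t(z)+M_t(z')$. In the limit, $M(z+z')\ge M(z)+M(z')$ in $[0,\infty]$. Suppose $M(z)=\infty$ for some $z\in\mathcal C_1$. Let $w=\sum_k\zeta_k\in\mathcal C_1\cap\mathbb Z^V$. By openness $w-\varepsilon z\in\mathcal C_1$ for small $\varepsilon>0$, so $M(w)\ge\varepsilon M(z)+M(w-\varepsilon z)=\infty$, which contradicts finiteness on $\mathbb Z^V$. Thus $-M$ is finite, homogeneous and subadditive on $\mathcal C_1$,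 hence convex.

\emph{Step 3: comparison with integer data.} Apply Lemma~\ref{lem:poly} to $-M$ on $\mathcal C_1\subset W_1$. We get $\eta_1,\dots,\eta_p\in\mathcal C_1\cap\mathbb Z^V$ and $d_k>0$ with $\zeta=\sum_kd_k\eta_k$ and $M(\zeta)=\sum_kd_kM(\eta_k)$. By Step 1 also $m(\zeta)=\sum_kd_km(\eta_k)$. By Corollary~\ref{cor:integer} there is a $t_1$ such that $q(s)=0$ for $s\ge t_1$ for each of the finitely many solutions with data $\eta_k$. Then $M_{t_1}(\eta_k)=M(\eta_k)$, that is, $\Phi(t_1)(\eta_k)=m(\eta_k)t_1-M(\eta_k)$. Sublinearity of $\Phi(t_1)$ gives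
\[
\Phi(t_1)(\zeta)\le\sum_kd_k\Phi(t_1)(\eta_k)=m(\zeta)\,t_1-M(\zeta),
\]
which says $M_{t_1}(\zeta)\ge M(\zeta)$. By \eqref{eq:Mt}, $0\ge M(\zeta)-M_{t_1}(\zeta)=\sum_{s>t_1}(s-t_1)q(s)$. Hence $q(s)=0$ and $y(s)\ge0$ for all $s>t_1$.
\end{proof}

Proposition~\ref{prop:forward}, applied to $y(t)$ and $y(-t)$, proves Theorem~\ref{thm:main} under (D), and Lemma~\ref{lem:double} removes (D).

\section{Conservation of speeds}\label{sec:speed}

In this section $\Gamma\cup\Delta$ is connected. We prove Theorem~\ref{thm:speed}.

\subsection{The involution and the quotient by slices}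

By Lemma~\ref{lem:perron} all components of $\Delta$ have the same spectral radius $\rho=2\cos(\pi/h)<2$, so $h$ is common to them. By Lemma~\ref{lem:cheb}(ii), $U_k(A_\Delta)\ge0$ for $0\le k\le h-2$, $U_{h-1}(A_\Delta)=0$, and every column of $P=U_{h-2}(A_\Delta)$ is a standard basis vector. As a polynomial in a symmetric matrix, $P$ is symmetric, so every row is a standard basis vector too. Thus $P$ is a permutation matrix with $P^{-1}=P^{\mathsf T}=P$. It commutes with $A_\Gamma$, so it is an automorphism of $\Gamma$ and permutes the slices by an involution $\eta$. The vector $P\delta_i$ is a primitive positive integer eigenvector on $S_{\eta(i)}$ with eigenvalue $2$, so $P\delta_i=\delta_{\eta(i)}$. This proves (i).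

The speeds live in $\mathbb R^n$, so we describe how $A_\Delta$ acts on vectors proportional to $\delta_i$ on each slice. For $x\in\mathbb R^n$ let $\iota(x)=\sum_ix_i\delta_i$, and let $\iota_t(x)$ be its restriction to $V_t$. The image of $\iota$ is the $2$-eigenspace of $A_\Gamma$, which $A_\Delta$ preserves. So $A_\Delta\iota(x)=\iota(\bar Ax)$ for an $n\times n$ matrix $\bar A$, and $U_k(A_\Delta)\iota(x)=\iota(U_k(\bar A)x)$. Put $C=2-\bar A$. Since both adjacency matrices exchange the parity classes,
\begin{equation}\label{eq:iota}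
A_\Gamma\iota_t(x)=\iota_{t+1}(2x),\qquad A_\Delta\iota_t(x)=\iota_{t+1}(\bar Ax),\qquad(A_\Gamma-A_\Delta)\iota_t(x)=\iota_{t+1}(Cx).
\end{equation}
The map $\iota$ is injective, and $\iota(x)\ge0$ if and only if $x\ge0$, because the $\delta_i$ are positive with disjoint supports. Hence $U_k(\bar A)\ge0$ for $0\le k\le h-2$, $U_{h-1}(\bar A)=0$, and $U_{h-2}(\bar A)=\Pi$, where $(\Pi x)_i=x_{\eta(i)}$. The matrix $C$ is invertible: if $\bar Ax=2x$ then $A_\Delta\iota(x)=2\iota(x)$, so $x=0$ because $\rho<2$. It commutes with $\Pi$, which is a polynomial in $\bar A$. The first assertion of (iii) reads $\sigma^+=-\Pi\sigma^-$.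

\subsection{Linear waves and the existence of speeds}

A \emph{linear wave} is a sequence $\Lambda(t)\in\mathbb R^{V_t}$, $t\in\mathbb Z$, with $\Lambda(t+1)+\Lambda(t-1)=A_\Gamma\Lambda(t)$. By \eqref{eq:iota}, $\iota_t(\sigma t+c)$ is a linear wave for all $\sigma,c\in\mathbb R^n$. By \eqref{eq:Tlin}, a linear wave with nonnegative defect at all times solves \eqref{eq:T}.

\begin{lemma}\label{lem:waves}
Every linear wave has the form $\Lambda(t)=\iota_t(\sigma t+c)+w(t)$ with $\sigma,c\in\mathbb R^n$ and $w$ a linear wave bounded on $\mathbb Z$. Moreover $\langle\delta_i,\Lambda(t)\rangle=\kappa_i(\sigma_it+c_i)$.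
\end{lemma}

\begin{proof}
We may work on one slice $S_i$. Let $\delta^0,\delta^1$ be the restrictions of $\delta_i$ to $V_0,V_1$. Then $A_\Gamma\delta^0=2\delta^1$ and $A_\Gamma\delta^1=2\delta^0$, so $2|\delta^0|^2=\langle\delta^0,A_\Gamma\delta^1\rangle=\langle A_\Gamma\delta^0,\delta^1\rangle=2|\delta^1|^2$, and both squared lengths equal $\kappa_i$. The number $\tau(t)=\langle\delta_i,\Lambda(t)\rangle$ satisfies $\tau(t+1)+\tau(t-1)=2\tau(t)$, so $\tau(t)=\kappa_i(\sigma_it+c_i)$ for some $\sigma_i,c_i$. The orthogonal projection of $\Lambda(t)$ to the plane spanned by $\delta^0,\delta^1$ is $\tau(t)/\kappa_i$ times the restriction of $\delta_i$ to $V_t$. The remainder $w(t)$ is a linear wave orthogonal to this plane. The plane contains the eigenvectors $\delta^0\pm\delta^1$ of the simple eigenvalues $\pm2$, so $w(t)$ is a combination of eigenvectors with eigenvalues $2\cos\theta$, $0<\theta<\pi$. Each coefficient satisfies $\gamma(t+1)+\gamma(t-1)=2\cos\theta\,\gamma(t)$, so it is a combination of $\cos\theta t$ and $\sin\theta t$ and is bounded.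
\end{proof}

By Theorem~\ref{thm:main} and \eqref{eq:Tlin}, a solution $T$ of \eqref{eq:T} agrees with a linear wave for $t\ge t_0$ and with another for $t\le-t_0$. Lemma~\ref{lem:waves} gives (ii), and shows that $\tau_i(t)=\langle\delta_i,T(t)\rangle$ is affine with slope $\kappa_i\sigma_i^\pm$ near $\pm\infty$. By \eqref{eq:iota}, $y(t)=\iota_{t+1}(C\sigma^-)\,t+O(1)$ as $t\to-\infty$. As $y(t)\ge0$ there and each slice meets both parity classes,
\[
\xi:=-C\sigma^-\ \ge\ 0 .
\]

\begin{lemma}\label{lem:sigma}
There is a map $\Sigma\colon\mathbb R^{V_0}\times\mathbb R^{V_1}\to\mathbb R^n$ with sublinear, continuous coordinates such that $\sigma^+(T)=\Sigma(T(t_1),T(t_1+1))$ for every solution $T$ of \eqref{eq:T} and every even $t_1$.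
\end{lemma}

\begin{proof}
Define $\Sigma$ by the case $t_1=0$. Let $\Lambda$ be the linear wave that agrees with $T$ at $t=0,1$. By \eqref{eq:Tlin} and \eqref{eq:F}, $T(t)=\Lambda(t)+F(t)$ for $t\ge0$. Both $\Lambda(t)$ and $\zeta$ are linear in $(T(0),T(1))$, so each $T_v(t)$, $t\ge0$, is sublinear in $(T(0),T(1))$ by Proposition~\ref{prop:sublinear}. Hence so is $\sigma_i^+=\lim_{t\to\infty}\tau_i(t)/(\kappa_it)$, and a finite convex function on a vector space is continuous. For even $t_1$, the sequence $T(\,\cdot+t_1)$ is a solution with the same $\sigma^+$.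
\end{proof}

\subsection{From incoming to outgoing speeds}

We show that $\sigma^+$ is a function of $\sigma^-$ when $\xi>0$, compute this function on one explicit solution, and remove the restriction by continuity.

\emph{Step 1: if $\xi_i>0$ for all $i$, then $\sigma^+$ depends only on $\sigma^-$.} Let $T,T'$ be solutions with the same $\sigma^-$. In the far past their difference is a bounded linear wave. If this wave were itself a solution of \eqref{eq:T}, it would have $\sigma^+=0$, and subadditivity of $\Sigma$ would compare $\sigma^+(T')$ with $\sigma^+(T)$. Its defect need not be nonnegative, but shifting $T$ in time adds a large positive term to it. For $t\le-N$ write $T(t)=\iota_t(\sigma^-t+c)+w(t)$ and $T'(t)=\iota_t(\sigma^-t+c')+w'(t)$ as in Lemma~\ref{lem:waves}. For an integer $k\ge0$ let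
\[
X(t)=\iota_t(c'-c-2k\sigma^-)+w'(t)-w(t+2k),\qquad t\in\mathbb Z .
\]
This is a bounded linear wave, and $X(t)=T'(t)-T(t+2k)$ for $t\le-N-2k$. By \eqref{eq:iota}, its defect is $2k\,\iota_{t+1}(\xi)$ plus a vector bounded uniformly in $t$ and $k$. Since all $\xi_i\delta_v$ are positive, the defect is nonnegative for all $t$ once $k$ is large. Then $X$ solves \eqref{eq:T} and $\sigma^+(X)=0$. Take an even $t_1$ with $t_1+1\le-N-2k$. At the times $t_1,t_1+1$ we have $T'=T(\,\cdot+2k)+X$, so Lemma~\ref{lem:sigma} gives $\sigma^+(T')\le\sigma^+(T(\,\cdot+2k))+\sigma^+(X)=\sigma^+(T)$. Exchanging $T$ and $T'$ gives equality.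

\emph{Step 2: a model solution.} We look for a solution of the form $T(t)=\iota_t(x(t))$. By \eqref{eq:iota} the system \eqref{eq:T} then reduces to $x(t+1)+x(t-1)=\max(2x(t),\bar Ax(t))$ in $\mathbb R^n$. As in the proof of Theorem~\ref{thm:bound}, it is easier to prescribe the defect. Given $\xi\ge0$ in $\mathbb R^n$, let
\[
\bar y(t)=-t\xi\quad(t\le0),\qquad\bar y(t)=-U_{t-1}(\bar A)\xi\quad(0\le t\le h),\qquad\bar y(t)=(t-h)\Pi\xi\quad(t\ge h).
\]
The formulas agree at $t=0$ and $t=h$, where $\bar y=0$. Also $\bar y\le0$ for $0\le t\le h$, $\bar y\ge0$ otherwise, $\bar y(1)=-\xi$ and $\bar y(h-1)=-\Pi\xi$. We claim $\bar y(t+1)+\bar y(t-1)=2\bar y_+(t)-\bar A\bar y_-(t)$ for all $t$. For $t<0$ and $t>h$, $\bar y$ is affine on $\{t-1,t,t+1\}$ and the right side is $2\bar y(t)$. At $t=0$ the left side is $-\xi+\xi=0$, and at $t=h$ it is $\Pi\xi-\Pi\xi=0$. For $1\le t\le h-1$ it is $-(U_t(\bar A)+U_{t-2}(\bar A))\xi=\bar A\bar y(t)=-\bar A\bar y_-(t)$.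

Put $x=C^{-1}\bar y$. Since $2\bar y_+-\bar A\bar y_-=2\bar y+C\bar y_-$, applying $C^{-1}$ gives
\[
x(t+1)+x(t-1)=2x(t)+\bar y_-(t)=\max\big(2x(t),\,2x(t)-Cx(t)\big)=\max\big(2x(t),\bar Ax(t)\big).
\]
So $T(t)=\iota_t(x(t))$ solves \eqref{eq:T}, with $\sigma^-=-C^{-1}\xi$ and $\sigma^+=C^{-1}\Pi\xi=\Pi C^{-1}\xi=-\Pi\sigma^-$. The solution in Section~\ref{ss:twoslices} is the case $\xi=(3,0)$. Together with Step 1, this gives $\sigma^+=-\Pi\sigma^-$ for every solution with all $\xi_i>0$.

\emph{Step 3: general solutions.} Let $T$ be any solution, and let $N\ge0$ be such that for $t\le-N$ it agrees with a linear wave and $y(t)\ge0$. Let $\mathbf 1=(1,\dots,1)\in\mathbb R^n$, $c=C^{-1}\mathbf 1$ and $\varepsilon>0$. For $t\le-N$ put $T^\varepsilon(t)=T(t)-\varepsilon t\,\iota_t(c)$. On this range $T^\varepsilon$ satisfies the linear recurrence, and its defect at $v$ is $y_v(t)-\varepsilon t\delta_v\ge0$. So it satisfies \eqref{eq:T} there, and we extend it forward by \eqref{eq:T}. It has $\sigma^-(T^\varepsilon)=\sigma^--\varepsilon c$, so $-C\sigma^-(T^\varepsilon)=\xi+\varepsilon\mathbf 1$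 has positive coordinates, and $\sigma^+(T^\varepsilon)=-\Pi(\sigma^--\varepsilon c)$. Fix an even $t_1$ with $t_1+1\le-N$. As $\varepsilon\to0$ the values of $T^\varepsilon$ at $t_1,t_1+1$ converge to those of $T$, so $\sigma^+(T^\varepsilon)\to\sigma^+(T)$ by Lemma~\ref{lem:sigma}. Hence $\sigma^+=-\Pi\sigma^-$.

Finally, sum \eqref{eq:tau} over $t\in\mathbb Z$. The sum telescopes to the difference of the slopes of $\tau_i$ at the two ends, so $\sum_tq_i(t)=\kappa_i(\sigma_i^+-\sigma_i^-)$. Since $\Pi^2=1$, we have $\sigma^-=-\Pi\sigma^+$, that is, $-\sigma_i^-=\sigma^+_{\eta(i)}$. This completes the proof of Theorem~\ref{thm:speed}.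

\section{The converse}\label{sec:converse}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $\mu,\rho_\Gamma,\rho_\Delta$ be as in Lemma~\ref{lem:perron}, so $0\le\rho_\Gamma\le2$. By (ADE), the pair is affinite exactly when $\rho_\Gamma=2$ and $\rho_\Delta<2$, and then Theorem~\ref{thm:main} applies. In each remaining case we exhibit a solution whose defect is not eventually nonnegative. The derivation of \eqref{eq:Y} used only commutation, so \eqref{eq:Y} holds here. Running it backward, we see that a solution that vanishes at two consecutive times vanishes identically. Since there is an edge and (D) holds, $A_\Gamma-A_\Delta$ has a nonzero column indexed by some $v\in V_0$, and $T(0)=e_v$ gives a solution $T^*$ of \eqref{eq:T} whose defect $y$ is not identically zero.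

\emph{The case $\rho_\Gamma=2$, $\rho_\Delta>2$.} Choose $r>0$ with $r+r^{-1}=\rho_\Delta$ and put $T_v(t)=r^t\mu_v$. At $v\in V_{t+1}$ the $\Delta$-sum is $\rho_\Delta r^t\mu_v$ and the $\Gamma$-sum is $2r^t\mu_v$, which is smaller. As $r^{t+1}+r^{t-1}=\rho_\Delta r^t$, this is a solution of \eqref{eq:T}, and \eqref{eq:goal} fails at all times.

\emph{The case $\rho_\Gamma=\rho_\Delta=2$.} Here $\langle\mu,y(t)\rangle=\langle(A_\Gamma-A_\Delta)\mu,T^*(t)\rangle=0$ for all $t$. If $y(t)\ge0$ for all large $t$, then $y(t)=0$ for all large $t$ because $\mu>0$, so $y\equiv0$, a contradiction.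

\emph{The case $\rho_\Gamma=2\cos\theta<2$, $\theta\in(0,\pi/2]$.} Suppose $y(t)\ge0$ for $t\ge t_0$. Then $\psi(t)=\langle\mu,y(t)\rangle\ge0$, and \eqref{eq:Y} gives $\psi(t+1)+\psi(t-1)=\langle\mu,A_\Gamma y(t)\rangle=2\cos\theta\,\psi(t)$ for $t>t_0$. So $\psi(t)=R\cos(\theta t+\phi)$ for $t\ge t_0$, with $R\ge0$. The angle $\theta t+\phi$ advances by steps of length $\theta\le\pi/2$, so it cannot jump over an open interval of length $\pi$ on which the cosine is negative. Hence $R=0$, so $y(t)=0$ for $t\ge t_0$ and $y\equiv0$, a contradiction.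
\end{proof}

\begin{remark}
The hypotheses exclude pairs that are not affinite but satisfy the conclusion of Theorem~\ref{thm:main}. For a single vertex without edges both sums in \eqref{eq:goal} are $0$. If (D) is dropped and $\Gamma$, $\Delta$ are two parallel edges on two vertices, then $y\equiv0$. If $\Gamma$ is a triple edge, of spectral radius $3$, and $\Delta$ has no edges, the $Y$-system is $y(t+1)+y(t-1)=3y(t)_+$. As in Section~\ref{ss:solutions}, a solution with a negative value can be shifted to $y(0)=-a$, $y(1)=-b$ with $a,b\ge0$. Then $0\le y(2)=a\le y(3)=3a+b$ and $0\le y(-1)=b\le y(-2)=3b+a$, and $0\le y(t-1)\le y(t)$ implies $y(t+1)=3y(t)-y(t-1)\ge y(t)$, in either direction of time. So $y(t)\ge0$ for $t\ne0,1$.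
\end{remark}

\begin{thebibliography}{9}

\bibitem{FZ}
Fomin and Zelevinsky, \emph{Cluster algebras I}.

\bibitem{GP}
Pavel Galashin and Pavlo Pylyavskyy, \emph{Quivers with subadditive labelings: classification and integrability}, arXiv:1606.04878 (2016).

\bibitem{Kac}
Kac, \emph{Infinite dimensional Lie algebras}.

\bibitem{Rock}
Rockafellar, \emph{Convex Analysis}.

\end{thebibliography}
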